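\title{A product of locally compact $z$-minimal groups\\ that is not $z$-minimal}

\begin{abstract}
A Hausdorff topological group $G$ is minimal if it admits no strictly coarser Hausdorff group topology, and $z$-minimal if both $G$ and $G/Z(G)$ are minimal. We construct, in ZFC, a sequence of locally compact $z$-minimal groups whose product is not $z$-minimal. The construction combines a tower of finite groups of odd order with a strong coloring of the pairs of $\omega_2$. We also show that a product of locally compact $z$-minimal groups is always minimal, and that it is $z$-minimal if the family is finite, if almost all factors are discrete, or if almost all central quotients are again $z$-minimal.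
\end{abstract}

\section{Introduction}\label{sec:intro}

Topological groups are assumed to be Hausdorff; the words \emph{group topology}, used alone, do not include the Hausdorff property. A topological group $G$ is \emph{minimal} if it admits no strictly coarser Hausdorff group topology. Equivalently, every continuous bijective homomorphism from $G$ onto a topological group is a homeomorphism. Compact groups are minimal, because a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. Minimality thus isolates one consequence of compactness, and one may ask how far it shares the stability of compactness under quotients and products.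

The center $Z(G)$ is a closed normal subgroup, and $G/Z(G)$, which is algebraically the group of inner automorphisms of $G$, is a topological group in the quotient topology. A minimal group $G$ is \emph{$z$-minimal} if $G/Z(G)$ is minimal as well. The following question comes from \cite{PS}.

\medskip
\noindent\textbf{Question.} \emph{Let $\{G_i\}_{i\in I}$ be a family of locally compact $z$-minimal groups. Is the product $\prod_{i\in I}G_i$, with the Tychonoff topology, necessarily $z$-minimal?}
\medskip

The simplest cases suggest the answer yes. Compact groups are $z$-minimal, since their central quotients are compact, and products of compact groups are compact. A locally compact abelian minimal group is compact (Lemma~\ref{lem:center}), so abelian factors give nothing new. In general the central quotient of $\prod_iG_i$ is $\prod_iG_i/Z(G_i)$, so the question has two halves: whether $\prod_iG_i$ is minimal and whether $\prod_iG_i/Z(G_i)$ is minimal. The first half always holds, and the second holds for finite families and for discrete factors (Theorem~\ref{thm:B}). Nevertheless the answer is no.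

\begin{theorem}\label{thm:A}
There are locally compact $z$-minimal groups $G_n$ $(n\ge1)$, each with an open compact abelian normal subgroup, such that $\prod_nG_n$ is not $z$-minimal. More precisely, the groups $H_n=G_n/Z(G_n)$ are locally compact and minimal, but $\prod_nH_n\cong\prod_nG_n/Z(\prod_nG_n)$ is not minimal.
\end{theorem}

The proof is carried out in ZFC; its one set-theoretic ingredient is a theorem of Shelah on colorings of pairs of ordinals below $\omega_2$ (Theorem~\ref{thm:Pr}). The second theorem, whose proof is independent of the first, records what remains true.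

\begin{theorem}\label{thm:B}
Let $\{G_i\}_{i\in I}$ be a family of locally compact $z$-minimal groups.
\begin{itemize}
\item[(a)] The product $\prod_iG_i$ is minimal.
\item[(b)] If $G_i/Z(G_i)$ is $z$-minimal for all but finitely many $i$, then $\prod_iG_i$ is $z$-minimal. In particular, finite products of locally compact $z$-minimal groups are $z$-minimal.
\item[(c)] If all but finitely many $G_i$ are discrete, then $\prod_iG_i$ is $z$-minimal.
\end{itemize}
\end{theorem}

The mechanism behind Theorem~\ref{thm:A} is the following. Each $H_n$ is a semidirect product of a compact abelian group with a discrete group $\Gamma_n$. It carries a coarser group topology that barely fails to be Hausdorff: the intersection of its neighborhoods of $1$ is a central subgroup $C_n\le\Gamma_n$ of prime order. Inside $H_n$ this defect cannot be repaired, and this is what makes $H_n$ minimal. In the product it can be repaired. There are epimorphisms $\psi_n\colon\Gamma_{n+1}\to\Gamma_n$ with $\psi_n(C_{n+1})=1$, and we let a basic neighborhood of $1$ in $\prod_nH_n$ impose the relations $\gamma_j=\psi_j(\gamma_{j+1})$ on the $\Gamma$-coordinates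 $\gamma_1,\dots,\gamma_m$. An element of all these neighborhoods has $\gamma_{j+1}\in C_{j+1}$ for every $j$, hence $\gamma_j=\psi_j(\gamma_{j+1})=1$ for every $j$: the defect of each factor is removed by the next factor.

We prove Theorem~\ref{thm:B} first (Section~\ref{sec:B}), because its proof shows which property of the $H_n$ has to fail. Sections~\ref{sec:dual} and~\ref{sec:reduction} reduce Theorem~\ref{thm:A} to the existence of discrete groups $\Gamma_n$ with four properties (Proposition~\ref{prop:Gamma}). The hardest of these properties is proved for a model group in Section~\ref{sec:model}; the groups $\Gamma_n$ are built in Sections~\ref{sec:tower} and~\ref{sec:Gamma}, and the proof is completed in Section~\ref{sec:K}.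

\section{Group topologies}\label{sec:prelim}

We write $[x,y]=xyx^{-1}y^{-1}$. For topologies on the same set, $\sigma\le\tau$ means that $\sigma$ is coarser than or equal to $\tau$. If $N$ is a normal subgroup of $G$ and $\tau$ is a group topology on $G$, then $\tau|_N$ is the subspace topology on $N$ and $\tau/N$ is the quotient topology on $G/N$. ``Almost all'' means all but finitely many. The following standard facts are used throughout.
\begin{itemize}
\item[(T1)] Let $\mathcal N$ be a filter base of subsets of a group $X$, each containing $1$. Suppose that for all $N\in\mathcal N$ and $x\in X$ there are $N',N''\in\mathcal N$ with $N'N'^{-1}\subseteq N$ and $xN''x^{-1}\subseteq N$. Then $\mathcal N$ is a neighborhood base at $1$ of a group topology on $X$, which is Hausdorff if and only if $\bigcap\mathcal N=\{1\}$. If all members of $\mathcal N$ are subgroups, the first condition holds with $N'=N$.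
\item[(T2)] The quotient map $(G,\tau)\to(G/N,\tau/N)$ is open, and $\tau/N$ is Hausdorff if and only if $N$ is $\tau$-closed. If $\sigma\le\tau$, then $\sigma|_N\le\tau|_N$ and $\sigma/N\le\tau/N$. A subgroup that contains a neighborhood of $1$ is open. Centralizers of subsets are closed in every Hausdorff group topology.
\item[(T3)] If $\sigma\le\tau$, $\sigma$ is Hausdorff and $K$ is $\tau$-compact, then $K$ is $\sigma$-closed and $\sigma|_K=\tau|_K$.
\item[(T4)] We have $Z(\prod_iG_i)=\prod_iZ(G_i)$, and a product of open continuous surjections is open. Hence $\prod_iG_i/Z(\prod_iG_i)\cong\prod_iG_i/Z(G_i)$ as topological groups.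
\end{itemize}
Two comparable group topologies that agree on a normal subgroup and on the quotient by it are equal.

\begin{lemma}[Merson]\label{lem:merson}
Let $\sigma\le\tau$ be group topologies on $G$ and let $N$ be a normal subgroup with $\sigma|_N=\tau|_N$ and $\sigma/N=\tau/N$. Then $\sigma=\tau$.
\end{lemma}

\begin{proof}
Let $U$ be a $\tau$-neighborhood of $1$; we find a $\sigma$-neighborhood of $1$ inside $U$. Choose a $\tau$-neighborhood $V$ of $1$ with $V^2\subseteq U$ and, using $\sigma|_N=\tau|_N$, a $\sigma$-neighborhood $W=W^{-1}$ of $1$ with $W^2\cap N\subseteq V$. The set $W\cap V$ is a $\tau$-neighborhood of $1$, so its image in $G/N$ is a neighborhood of $1$ for $\tau/N=\sigma/N$. Hence $(W\cap V)N$, and with it $W'=W\cap(W\cap V)N$, is a $\sigma$-neighborhood of $1$. Let $x\in W'$, say $x=vm$ with $v\in W\cap V$ and $m\in N$. Then $m=v^{-1}x\in W^2\cap N\subseteq V$, so $x\in V^2\subseteq U$.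
\end{proof}

\section{Products that remain minimal}\label{sec:B}

To show that a Hausdorff group topology $\sigma\le\tau$ on a product equals $\tau$, we compare the two topologies on the center and on the central quotient and apply Lemma~\ref{lem:merson}. On the center we want to use (T3), so we need the center to be compact. This is the only place in the proof of Theorem~\ref{thm:B} where local compactness is used.

\begin{lemma}\label{lem:center}
The center $Z$ of a locally compact minimal group $(G,\tau)$ is compact.
\end{lemma}

\begin{proof}
We first show that $Z$ is minimal. Let $\rho\le\tau|_Z$ be a Hausdorff group topology on $Z$, and consider the sets $UV$, where $U$ is a $\tau$-neighborhood of $1$ in $G$ and $V$ is a $\rho$-neighborhood of $1$ in $Z$. Since the sets $V$ are central, $(U'V')(U'V')^{-1}=U'U'^{-1}V'V'^{-1}$ and $xU'Vx^{-1}=xU'x^{-1}V$, so by (T1) the sets $UV$ form a base at $1$ of a group topology $\tau'$ on $G$. As $UV\supseteq U$, we have $\tau'\le\tau$. Suppose that $x\ne1$ lies in all sets $UV$. Then $x\in\bigcap_UUZ=\overline Z=Z$. Choose a symmetric $V$ with $x\notin V^2$ and, using $\rho\le\tau|_Z$,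 a $U$ with $U\cap Z\subseteq V$. Writing $x=uv$ with $u\in U$, $v\in V$, we get $u=xv^{-1}\in U\cap Z\subseteq V$ and so $x\in V^2$, a contradiction. Thus $\tau'$ is Hausdorff, and $\tau'=\tau$ by minimality of $G$. Every $\tau$-neighborhood of $1$ therefore contains some $UV\supseteq V$, which gives $\tau|_Z\le\rho$.

Being closed in $G$, the group $Z$ is locally compact and abelian, so its continuous characters separate points. The coarsest topology on $Z$ that makes them continuous, the Bohr topology, is therefore a Hausdorff group topology coarser than $\tau|_Z$, and by minimality it equals $\tau|_Z$. The Bohr topology is induced by an embedding of $Z$ into a power of the circle group, which is compact; so it is precompact, that is, finitely many translates of any neighborhood of $1$ cover $Z$. Applied to a compact neighborhood of $1$, this shows that $Z$ is compact.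
\end{proof}

\begin{lemma}\label{lem:two}
If $A$ and $B$ are minimal groups and $Z=Z(A)$ is compact, then $A\times B$ is minimal.
\end{lemma}

\begin{proof}
Let $\tau$ be the product of the topologies $\tau_A,\tau_B$ and let $\sigma\le\tau$ be a Hausdorff group topology. The difficulty is to show that $B$ is $\sigma$-closed; the natural $\sigma$-closed subgroup is the centralizer of $A$, which is $Z\times B$. By (T3), $Z$ is $\sigma$-closed and $\sigma|_Z=\tau|_Z$. So the quotient of $\sigma|_{Z\times B}$ by $Z$ is a Hausdorff group topology on $B$ coarser than $\tau_B$, hence equal to $\tau_B$. By Lemma~\ref{lem:merson}, $\sigma$ and $\tau$ agree on $Z\times B$. In particular $\sigma|_B=\tau_B$, and $B$ is $\sigma$-closed in the $\sigma$-closed subgroup $Z\times B$, hence in $A\times B$. Now $\sigma/B$ is a Hausdorff group topology on $A$ coarser than $\tau_A$, so it equals $\tau_A$, and Lemma~\ref{lem:merson} gives $\sigma=\tau$.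
\end{proof}

For an infinite product we project to the central quotient of each factor. The kernel of this projection is a centralizer, so a coarser Hausdorff topology on the product induces a Hausdorff topology on the central quotient, and this topology is compatible with conjugation. The following condition on a topological group $(H,\tau)$ with compact center $C$ says that no such topology is strictly coarser than the given one.
\begin{itemize}
\item[(R)] Every Hausdorff group topology $\lambda\le\tau/C$ on $H/C$ for which the conjugation action $(H/C,\lambda)\times(H,\tau)\to(H,\tau)$ is continuous equals $\tau/C$.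
\end{itemize}
If $H/C$ is minimal, then (R) holds.

\begin{proposition}\label{prop:R}
Let $(H_i,\tau_i)$ $(i\in I)$ be locally compact minimal groups, almost all of which satisfy \textup{(R)}. Then $\prod_iH_i$ is minimal.
\end{proposition}

\begin{proof}
The centers $C_i=Z(H_i)$ are compact by Lemma~\ref{lem:center}. By Lemma~\ref{lem:two}, the finitely many factors without (R) can be attached one at a time to a minimal group without destroying minimality, so we may assume that all $H_i$ satisfy (R). Let $\tau$ be the product topology on $X=\prod_iH_i$ and let $\sigma\le\tau$ be a Hausdorff group topology.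

Fix $i$. By minimality, $\sigma|_{H_i}=\tau_i$. The kernel of the natural map $q_i\colon X\to H_i/C_i$ is the centralizer of $H_i$ in $X$, so it is $\sigma$-closed, and the quotient topology $\lambda_i$ of $\sigma$ on $H_i/C_i$ is Hausdorff with $\lambda_i\le\tau_i/C_i$. Conjugation $(X,\sigma)\times(H_i,\tau_i)\to(H_i,\tau_i)$ is continuous, because $H_i$ is normal in $X$ and $\sigma|_{H_i}=\tau_i$. It factors through the open continuous surjection $q_i\times\mathrm{id}$ onto $(H_i/C_i,\lambda_i)\times(H_i,\tau_i)$, so the action of $(H_i/C_i,\lambda_i)$ on $H_i$ is continuous. By (R), $\lambda_i=\tau_i/C_i$.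

Thus the map $(q_i)_i\colon(X,\sigma)\to\prod_i(H_i/C_i,\tau_i/C_i)$ is continuous. Its kernel is $C=\prod_iC_i$, and by (T4) its target is $(X/C,\tau/C)$. Hence $\tau/C\le\sigma/C$, and so $\sigma/C=\tau/C$. Since $C$ is compact, $\sigma|_C=\tau|_C$ by (T3), and Lemma~\ref{lem:merson} gives $\sigma=\tau$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) Each $G_i/Z(G_i)$ is minimal, so each $G_i$ satisfies (R), and Proposition~\ref{prop:R} applies.

(b) The groups $H_i=G_i/Z(G_i)$ are locally compact and minimal. If $H_i$ is $z$-minimal, then it satisfies (R). By Proposition~\ref{prop:R} the product $\prod_iH_i$ is minimal, and by (T4) it is the central quotient of $\prod_iG_i$. Together with (a), this shows that $\prod_iG_i$ is $z$-minimal. For a finite family the hypothesis of (b) is vacuous.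

(c) By the argument in (b), it suffices to show that $H=G/Z$ satisfies (R) whenever $G$ is a discrete $z$-minimal group with center $Z$. By Lemma~\ref{lem:center}, $Z$ is compact and discrete, hence finite. The subgroups $C_G(F)/Z$, where $F\subseteq G$ is finite and $C_G(F)$ is its centralizer, form a filter base with $gC_G(F)g^{-1}=C_G(gFg^{-1})$ and $\bigcap_FC_G(F)=Z$. By (T1) they define a Hausdorff group topology on $H$. Since the discrete group $H$ is minimal, this topology is discrete, so $C_G(F)=Z$ for some finite $F$.

Let $\bar F$ be the image of $F$ in $H$. An element $gZ$ lies in $C_H(\bar F)$ if and only if $[g,f]\in Z$ for all $f\in F$, and $[g,f]$ depends only on $gZ$. The map $C_H(\bar F)\to Z^F$, $gZ\mapsto([g,f])_{f\in F}$, is a homomorphism, because $[gg',f]=g[g',f]g^{-1}[g,f]=[g,f][g',f]$ when the commutators are central. Its kernel is $C_G(F)/Z=1$, so $C_H(\bar F)$ is finite. Now let $\lambda$ be a topology on $H/Z(H)$ as in (R). A continuous action on a discrete space has open point stabilizers, so $C_H(\bar F)/Z(H)$, the pointwise stabilizer of the finite set $\bar F$, is a finite $\lambda$-open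 subgroup. A Hausdorff group with a finite open subgroup is discrete. Hence $\lambda$ is discrete, which is (R).
\end{proof}

By Proposition~\ref{prop:R}, a counterexample to the question needs infinitely many factors $G_n$ for which $H_n=G_n/Z(G_n)$ is minimal but violates (R); in particular $H_n$ must be minimal while $H_n/Z(H_n)$ is not.

\section{Semidirect products with dual modules}\label{sec:dual}

We need a supply of locally compact groups whose coarser Hausdorff topologies can be controlled. Let $p$ be a prime, $\Gamma$ a group and $A$ a left $\mathbb F_p\Gamma$-module. Let $\widehat A=\operatorname{Hom}(A,\mathbb F_p)$ carry the topology of pointwise convergence; it is a closed subgroup of $\mathbb F_p^{A}$, hence a compact abelian group. The group $\Gamma$ acts on $\widehat A$ by topological automorphisms, $(\gamma f)(x)=f(\gamma^{-1}x)$. The semidirect product $\widehat A\rtimes\Gamma$ has the multiplication $(f,\gamma)(f',\gamma')=(f+\gamma f',\gamma\gamma')$, and we give it the group topology $\tau$ in which $\widehat A$ is an open subgroup. It is locally compact, and $\Gamma$ is discrete. For $x\in A$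 let $\Gamma_x$ be the stabilizer of $x$, and for $\Phi\subseteq A$ let $\Phi^\perp=\{f\in\widehat A:f|_\Phi=0\}$. Linear functionals separate the points of $A$ and extend from subspaces.

The purpose of the compact part is to force stabilizers to stay open in every coarser Hausdorff topology.

\begin{lemma}\label{lem:stab}
Let $\sigma\le\tau$ be a Hausdorff group topology on $\widehat A\rtimes\Gamma$. Then $\widehat A$ is $\sigma$-closed, $\sigma|_{\widehat A}=\tau|_{\widehat A}$, and $\widehat A\rtimes\Gamma_x$ is $\sigma$-open for each $x\in A$. If $\widehat A$ is $\sigma$-open, then $\sigma=\tau$.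
\end{lemma}

\begin{proof}
The first two claims are (T3). If $\widehat A$ is $\sigma$-open, then $\sigma$ and $\tau$ agree on a subgroup that is open in both, so they have the same neighborhoods of $1$. Now fix $x\in A$. The map $(g,f)\mapsto[g,f]$ from $(\widehat A\rtimes\Gamma,\sigma)\times\widehat A$ to $\widehat A$ is continuous, because $\widehat A$ is normal and $\sigma|_{\widehat A}=\tau|_{\widehat A}$. It sends $\{1\}\times\widehat A$ to the identity element, which lies in the open subgroup $\{x\}^\perp$ of $\widehat A$. Since $\widehat A$ is compact, the tube lemma gives a $\sigma$-neighborhood $W$ of $1$ with $[g,f]\in\{x\}^\perp$ for all $g\in W$ and $f\in\widehat A$. For $g=(f_0,\gamma)$ we have $[g,f]=\gamma f-f$. So if $g\in W$, then $f(\gamma^{-1}x-x)=0$ for all $f\in\widehat A$, which means $\gamma\in\Gamma_x$. The subgroup $\widehat A\rtimes\Gamma_x$ contains $W$ and is therefore $\sigma$-open.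
\end{proof}

\begin{lemma}\label{lem:free}
Suppose that some $x_0\in A$ has trivial stabilizer, and let $B$ be the span of the vectors $\gamma x-x$ $(\gamma\in\Gamma,\ x\in A)$. Then $B$ is a submodule, $G=\widehat A\rtimes\Gamma$ is minimal, $Z(G)=B^\perp$, and $G/Z(G)\cong\widehat B\rtimes\Gamma$ as topological groups.
\end{lemma}

\begin{proof}
The identity $\delta(\gamma x-x)=(\delta\gamma x-x)-(\delta x-x)$ shows that $B$ is a submodule. If $\sigma\le\tau$ is Hausdorff, then $\widehat A=\widehat A\rtimes\Gamma_{x_0}$ is $\sigma$-open by Lemma~\ref{lem:stab}, so $\sigma=\tau$. If $(f,\gamma)$ is central, then $\gamma f'=f'$ for all $f'\in\widehat A$, so $f'(\gamma^{-1}x_0-x_0)=0$ for all $f'$ and hence $\gamma=1$. An element $(f,1)$ is central if and only if $\gamma f=f$ for all $\gamma$, that is, if and only if $f$ vanishes on $B$. Finally, restriction $\widehat A\to\widehat B$ is a continuous $\Gamma$-equivariant epimorphism of compact groups with kernel $B^\perp$, and such a map is open. So $(f,\gamma)\mapsto(f|_B,\gamma)$ is an open continuous epimorphism $G\to\widehat B\rtimes\Gamma$ with kernel $Z(G)$.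
\end{proof}

\begin{example}\label{ex:wreath}
Let $p$ be odd, $\Gamma\neq1$ any group and $A=\mathbb F_p[\Gamma]$ the regular module, so that $\widehat A=\mathbb F_p^{\Gamma}$. The vector $x_0=1$ has trivial stabilizer, and $B$ is the augmentation ideal. For $g\ne1$ the vector $g-1\in B$ also has trivial stabilizer: if $\gamma g-\gamma=g-1$, then comparing the terms with coefficient $-1\neq1$ gives $\gamma=1$. By Lemma~\ref{lem:free}, applied to $A$ and to $B$, the group $\mathbb F_p^\Gamma\rtimes\Gamma$ is $z$-minimal.
\end{example}

In the counterexample, $G_n$ will be minimal for the reason given in Lemma~\ref{lem:free}. The quotient $H_n=\widehat B\rtimes\Gamma$ must be minimal for a more fragile reason: every vector of $B$ will have a large stabilizer, and minimality will come from a property of the group $\Gamma$.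

\section{Reduction to discrete groups}\label{sec:reduction}

The following proposition lists what we need from the discrete groups. It is proved in Sections~\ref{sec:tower}--\ref{sec:K}; in this section we deduce Theorem~\ref{thm:A} from it.

\begin{proposition}\label{prop:Gamma}
There are groups $\Gamma_n$ $(n\ge1)$, central subgroups $C_n\le\Gamma_n$ of odd prime order $p_n$, subgroups $\Gamma_{n,i}$ $(i<\omega)$ and $S^n_{k,\alpha}$ $(k<\omega,\ \alpha<\omega_2)$ of $\Gamma_n$, and epimorphisms $\psi_n\colon\Gamma_{n+1}\to\Gamma_n$ with the following properties.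
\begin{itemize}
\item[(G1)] The subgroups $\Gamma_{n,i}$ $(i<\omega)$, called blocks, generate $\Gamma_n$ and contain $C_n$, and different blocks commute elementwise. If $\gamma_i\in\Gamma_{n,i}$, almost all $\gamma_i$ equal $1$ and $\prod_i\gamma_i=1$, then $\gamma_i\in C_n$ for all $i$.
\item[(G2)] $C_n\le S^n_{k,\alpha}\le\langle\Gamma_{n,i}:i\ge k\rangle$, and $S^n_{k',\alpha'}\le S^n_{k,\alpha}$ for $k'\ge k$, $\alpha'\ge\alpha$.
\item[(G3)] $\psi_n(S^{n+1}_{k,\alpha})=S^n_{k,\alpha}$ and $\psi_n(C_{n+1})=1$.
\item[(G4)] Every Hausdorff group topology on $\Gamma_n$ in which all $S^n_{k,\alpha}$ are open is discrete.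
\end{itemize}
\end{proposition}

We record three consequences of (G1) and (G2).
\begin{itemize}
\item[(S0)] Every $\gamma\in\Gamma_n$ is a product $\prod_i\gamma_i$ with $\gamma_i\in\Gamma_{n,i}$, almost all equal to $1$. If $\prod_i\gamma_i=\prod_i\gamma_i'$, then $\prod_i\gamma_i^{-1}\gamma_i'=1$, so $\gamma_i'=\gamma_ic_i$ with $c_i\in C_n$ and $\prod_ic_i=1$.
\item[(S1)] For $g\in\Gamma_n$ there is $k_g<\omega$ such that $g$ commutes elementwise with $S^n_{k,\alpha}$ for all $k\ge k_g$ and all $\alpha$: take $k_g$ with $g\in\langle\Gamma_{n,i}:i<k_g\rangle$.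
\item[(S2)] $\bigcap_{k,\alpha}S^n_{k,\alpha}=C_n$. Indeed, let $g=\prod_{i<k}\gamma_i$ lie in the intersection. Then also $g=\prod_{i\ge k}\gamma_i'$ by (G2), and (S0) gives $\gamma_i\in C_n$ for $i<k$.
\end{itemize}
By (S1) and (T1), the subgroups $S^n_{k,\alpha}$ form a base at $1$ of a group topology on $\Gamma_n$, and by (S2) it fails to be Hausdorff exactly along $C_n$. Property (G4) says that its only Hausdorff refinement is the discrete topology. This would be trivial if some $S^n_{k,\alpha}$ were equal to the finite group $C_n$; but (G3) excludes this for $n\ge2$, since $S^{n}_{k,\alpha}$ maps onto $S^{n-1}_{k,\alpha}\ge C_{n-1}\ne1$ while $C_{n}$ maps to $1$.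

\subsection{The modules}
Fix $n\ge1$, drop it from the notation where possible, write $\Gamma_{(i)}=\Gamma_{n,i}$ and let $C=\langle a\rangle$. We want a module $A$ as in Lemma~\ref{lem:free}, with a vector $x_0$ of trivial stabilizer, whose submodule $B$ has two properties. Each $S_{k,\alpha}$ should contain the stabilizer of a vector of $B$, so that Lemma~\ref{lem:stab} and (G4) make $\widehat B\rtimes\Gamma$ minimal; permutation modules on the cosets of the $S_{k,\alpha}$ achieve this. And each vector of $B$ should be fixed by some $S_{k,\alpha}$, so that the subgroups $S_{k,\alpha}$ can be used to define a coarser topology. In particular $C$ has to act trivially on $B$ and to move $x_0$. The map $\gamma\mapsto\gamma x_0-x_0$ is then a cocycle with values in a module on which $C$ acts trivially, and it vanishes only at $1$. In the regular module this cocycle is $\gamma\mapsto\gamma-1$, with values in the augmentation ideal $I$; the largest quotient of $I$ on which $a$ acts trivially is $I/(a-1)I$. For $\Gamma=C$ we have $\mathbb F_p[C]=\mathbb F_p[T]/(T^p)$ with $T=a-1$, the quotient $I/(a-1)I=(T)/(T^2)$ is spanned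 by one vector $z$, and the module is $\mathbb F_px_0\oplus\mathbb F_pz$ with $ax_0=x_0+z$, $az=z$. To obtain vectors fixed by the $S_{k,\alpha}$ we carry this out in each block separately and glue the results along $C$.

For $i<\omega$ let $I_i$ be the augmentation ideal of $\mathbb F_p[\Gamma_{(i)}]$, the span of the elements $x-1$. Since $a$ is central, $(a-1)I_i$ is a left ideal, and $K_i=I_i/(a-1)I_i$ is a left $\Gamma_{(i)}$-module on which $C$ acts trivially. Put $\varepsilon_i(x)=x-1+(a-1)I_i$ for $x\in\Gamma_{(i)}$ and $z_i=\varepsilon_i(a)$. Then:
\begin{itemize}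
\item $\varepsilon_i(xy)=\varepsilon_i(x)+x\varepsilon_i(y)$, because $xy-1=(x-1)+x(y-1)$.
\item $z_i$ is fixed by $\Gamma_{(i)}$, because $x(a-1)-(a-1)=(a-1)(x-1)$. Consequently $\varepsilon_i(xa^m)=\varepsilon_i(x)+mz_i$ by induction on $m$, and $\varepsilon_i(a^m)=mz_i$.
\item $z_i\ne0$. Otherwise $a-1=(a-1)u$ with $u\in I_i$, so $a(1-u)=1-u$ and the coefficients of $1-u$ are constant on the cosets of $C$. As these cosets have $p$ elements, the sum of the coefficients of $1-u$ is $0$; but it is $1$, since $u\in I_i$.
\end{itemize}
Let $K$ be the quotient of $\bigoplus_iK_i$ by the span of all $z_i-z_j$; this span consists of the elements $(m_iz_i)_i$ with $\sum_im_i=0$ in $\mathbb F_p$. Let $\gamma=\prod_i\gamma_i$ act on $K_i$ through $\gamma_i$. By (S0) and the triviality of the action of $C$, this does not depend on the decomposition; it is an action because blocks commute, so that $\gamma\gamma'=\prod_i\gamma_i\gamma_i'$; and it passes to $K$ because the $z_i$ are fixed. Put $\varepsilon(\gamma)=\sum_i\varepsilon_i(\gamma_i)\in K$. Replacing $\gamma_i$ by $\gamma_ia^{m_i}$ with $\sum_im_i\equiv0\pmod p$ changes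 the sum by $\sum_im_iz_i=0$ in $K$, so $\varepsilon$ is well defined, and summing the cocycle identities gives $\varepsilon(\gamma\gamma')=\varepsilon(\gamma)+\gamma\varepsilon(\gamma')$.

\begin{lemma}\label{lem:eps}
If $\varepsilon(\gamma)=0$, then $\gamma=1$.
\end{lemma}

\begin{proof}
Let $\gamma=\prod_i\gamma_i$. By assumption $\varepsilon_i(\gamma_i)=m_iz_i$ in $K_i$ with $\sum_im_i=0$. The map $\mathbb F_p[\Gamma_{(i)}]\to\mathbb F_p[\Gamma_{(i)}/C]$ kills $a-1$, so it induces a map on $K_i$ that sends $z_i$ to $0$ and $\varepsilon_i(\gamma_i)$ to $\gamma_iC-C$. Hence $\gamma_i\in C$, say $\gamma_i=a^{m_i'}$. Then $m_i'z_i=m_iz_i$, and $z_i\ne0$ gives $\gamma_i=a^{m_i}$. Thus $\gamma=a^{\sum_im_i}=1$.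
\end{proof}

Make $\mathbb F_px_0\oplus K$ a $\Gamma$-module by $\gamma x_0=x_0+\varepsilon(\gamma)$; the cocycle identity says $\gamma(\gamma'x_0)=(\gamma\gamma')x_0$. Let $\mathbb F_p[\Gamma/S]$ be the permutation module on the left cosets of a subgroup $S$ and $\operatorname{Aug}(\Gamma/S)$ its submodule spanned by the differences of cosets. Put
\[
A_n=\mathbb F_px_0\oplus K\oplus\bigoplus_{k,\alpha}\mathbb F_p[\Gamma/S_{k,\alpha}],\qquad
B_n=K\oplus\bigoplus_{k,\alpha}\operatorname{Aug}(\Gamma/S_{k,\alpha}).
\]
Then $B_n$ is the span of the vectors $\gamma x-x$ with $\gamma\in\Gamma$, $x\in A_n$. Indeed, all these vectors lie in $B_n$; the vectors $\gamma x_0-x_0=\varepsilon(\gamma)$ span $K$, since the $\varepsilon_i(x)$ span $K_i$; and every difference of two cosets has the form $\gamma gS-gS$.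

\begin{lemma}\label{lem:modules}
\begin{itemize}
\item[(a)] The stabilizer of $x_0$ is trivial.
\item[(b)] Each $S_{k,\alpha}$ contains $\Gamma_x$ for some $x\in B_n$.
\item[(c)] For each finite set $\Phi\subset B_n$ there are $k,\alpha$ such that $S_{k',\alpha'}$ fixes $\Phi$ pointwise for all $k'\ge k$, $\alpha'\ge\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is Lemma~\ref{lem:eps}.

(b) Let $S=S_{k,\alpha}$. If $S=\Gamma$, take $x=0$. Otherwise take $g\notin S$ and $x=gS-S$. If $\gamma gS-\gamma S=gS-S$, then comparing the cosets with coefficient $-1$, which differs from $1$ because $p$ is odd, gives $\gamma S=S$.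

(c) The elements of $\Phi$ are linear combinations of finitely many vectors, each of which is a coset $gS_{k,\alpha}$ or lies in the image of some $K_i$. By (G2) it suffices to find, for each such vector, one subgroup of the family that fixes it. An element of $S_{i+1,0}$ has a decomposition with trivial $i$-th component, so it acts trivially on the image of $K_i$. If $k'\ge\max(k,k_g)$ and $s\in S_{k',\alpha}$, then $s\in S_{k,\alpha}$ and $sg=gs$ by (S1), so $sgS_{k,\alpha}=gsS_{k,\alpha}=gS_{k,\alpha}$.
\end{proof}

Define $G_n=\widehat{A_n}\rtimes\Gamma_n$ and $H_n=\widehat{B_n}\rtimes\Gamma_n$.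

\begin{proposition}\label{prop:GnHn}
The groups $G_n$ and $H_n$ are locally compact and minimal, and $G_n/Z(G_n)\cong H_n$ as topological groups. In particular $G_n$ is $z$-minimal.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:free} and~\ref{lem:modules}(a), only the minimality of $H_n$ remains. Let $\sigma\le\tau$ be a Hausdorff group topology on $H_n$. By Lemma~\ref{lem:stab}, $\widehat{B_n}$ is $\sigma$-closed, so $\rho=\sigma/\widehat{B_n}$ is a Hausdorff group topology on $\Gamma_n$, and all stabilizers $\Gamma_x$ with $x\in B_n$ are $\rho$-open. By Lemma~\ref{lem:modules}(b) all $S_{k,\alpha}$ are $\rho$-open, and by (G4) $\rho$ is discrete. Thus $\widehat{B_n}$ is $\sigma$-open, and $\sigma=\tau$ by Lemma~\ref{lem:stab}.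
\end{proof}

The subgroup $C_n$ is central in $H_n$, since it fixes every vector of $B_n$ by Lemma~\ref{lem:modules}(c) and (G2). It meets $Z(G_n)\le\widehat{A_n}$ trivially, and this is why it survives in the central quotient.

\subsection{A coarser topology on the product}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:Gamma}]
By Proposition~\ref{prop:GnHn} the groups $G_n$ are locally compact and $z$-minimal, and $\widehat{A_n}$ is an open compact abelian normal subgroup of $G_n$. By (T4) the central quotient of $\prod_nG_n$ is $X=\prod_nH_n$ with the product topology $\tau$. We show that $X$ is not minimal.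

Write elements of $X$ as $(f_j,\gamma_j)_{j\ge1}$ with $f_j\in\widehat{B_j}$, $\gamma_j\in\Gamma_j$. Call $(m,k,\alpha,\Phi)$ \emph{admissible} if $m\ge1$, $k<\omega$, $\alpha<\omega_2$, and $\Phi=(\Phi_j)_{j\le m}$ consists of finite sets $\Phi_j\subset B_j$ such that $S^j_{k,\alpha}$ fixes $\Phi_j$ pointwise for all $j\le m$. By Lemma~\ref{lem:modules}(c), for given $m$ and $\Phi$ the data $(m,k,\alpha,\Phi)$ are admissible for all sufficiently large $k$ and $\alpha$. For admissible data let $N(m,k,\alpha,\Phi)$ be the set of all $(f_j,\gamma_j)_j\in X$ with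
\[
f_j\in\Phi_j^\perp\ \ (j\le m),\qquad \gamma_m\in S^m_{k,\alpha},\qquad \gamma_j=\psi_j(\gamma_{j+1})\ \ (j<m).
\]
By (G3) these conditions imply $\gamma_j\in S^j_{k,\alpha}$ for all $j\le m$. Such a $\gamma_j$ fixes $\Phi_j$ pointwise and therefore maps $\Phi_j^\perp$ onto itself. Since the $\psi_j$ are homomorphisms, $N(m,k,\alpha,\Phi)$ is a subgroup of $X$. We verify the conditions of (T1).

\emph{Filter base.} Given two admissible data, let $m''$ be the larger of the two values of $m$, let $\Phi''_j$ be the union of those of the two sets $\Phi_j$ that are defined, and choose $k'',\alpha''$ at least as large as the given values and so large that $(m'',k'',\alpha'',\Phi'')$ is admissible. If $(m,k,\alpha,\Phi)$ is one of the given data, an element of $N(m'',k'',\alpha'',\Phi'')$ satisfies $\gamma_m\in S^m_{k'',\alpha''}\le S^m_{k,\alpha}$, and the other conditions defining $N(m,k,\alpha,\Phi)$ are among those imposed.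

\emph{Conjugation.} Let $x=(g_j,\delta_j)_j\in X$ and $N=N(m,k,\alpha,\Phi)$. Put $\Phi'_j=\Phi_j\cup\delta_j^{-1}\Phi_j$ and choose $k'\ge k$, $\alpha'\ge\alpha$ such that $(m,k',\alpha',\Phi')$ is admissible and $\delta_j$ commutes elementwise with $S^j_{k',\alpha'}$ for all $j\le m$; the latter is possible by (S1). Let $(f_j,\gamma_j)_j\in N(m,k',\alpha',\Phi')$ and $j\le m$. Since $(g_j,\delta_j)^{-1}=(-\delta_j^{-1}g_j,\delta_j^{-1})$ and $\delta_j\gamma_j\delta_j^{-1}=\gamma_j$,
\[
(g_j,\delta_j)(f_j,\gamma_j)(g_j,\delta_j)^{-1}=(g_j-\gamma_jg_j+\delta_jf_j,\ \gamma_j).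
\]
For $y\in\Phi_j$ we have $(\delta_jf_j)(y)=f_j(\delta_j^{-1}y)=0$ and $(\gamma_jg_j)(y)=g_j(\gamma_j^{-1}y)=g_j(y)$. So the first entry lies in $\Phi_j^\perp$, the entries $\gamma_j$ $(j\le m)$ are unchanged, and $xN(m,k',\alpha',\Phi')x^{-1}\subseteq N$.

Hence the subgroups $N$ form a base at $1$ of a group topology $\sigma$ on $X$.

\emph{The topology $\sigma$ is coarser than $\tau$}, because $N(m,k,\alpha,\Phi)$ contains the $\tau$-open subgroup defined by $f_j\in\Phi_j^\perp$ and $\gamma_j=1$ for $j\le m$.

\emph{The topology $\sigma$ is Hausdorff.} Let $(f_j,\gamma_j)_j$ lie in all $N$. Every $y\in B_j$ belongs to $\Phi_j$ for some admissible data, so $f_j=0$ for all $j$. The data with all $\Phi_j$ empty are admissible for all $m,k,\alpha$; they give $\gamma_j=\psi_j(\gamma_{j+1})$ for all $j$ and, by (S2), $\gamma_m\in C_m$ for all $m$. Therefore $\gamma_j\in\psi_j(C_{j+1})=1$ for all $j$.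

\emph{The topologies differ.} The subgroup defined by $\gamma_1=1$ is $\tau$-open, and it contains no $N(m,k,\alpha,\Phi)$. Indeed, by (G3) and (G2), $\psi_1\cdots\psi_{m-1}$ maps $S^m_{k,\alpha}$ onto $S^1_{k,\alpha}\ge C_1\ne1$. Choose $\gamma_m\in S^m_{k,\alpha}$ with nontrivial image in $\Gamma_1$, define $\gamma_j=\psi_j(\gamma_{j+1})$ for $j<m$, and put $\gamma_j=1$ for $j>m$ and $f_j=0$ for all $j$. This element lies in $N(m,k,\alpha,\Phi)$ and has $\gamma_1\neq1$.
\end{proof}

\begin{remark}
Infinitely many factors are needed only for the Hausdorff property. For fixed $m$, the same conditions define subgroups of $H_1\times\dots\times H_m$ whose intersection is the copy of $C_m$ in the last factor. For $m=1$ this is the coarser, non-Hausdorff topology mentioned in the introduction.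
\end{remark}

\section{Colorings and a model case}\label{sec:model}

It remains to construct the groups $\Gamma_n$, and the main point is (G4). In a nondiscrete Hausdorff topology with all $S_{k,\alpha}$ open, a small neighborhood $V$ of $1$ contains an element of $S_{0,\alpha}\setminus C$ for each $\alpha<\omega_2$, while a fixed power of $V$ meets the finite group $C$ trivially. To reach a contradiction we must produce a nontrivial element of $C$ as a word of bounded length in these $\aleph_2$ elements, about which we know nothing else. The tool is a coloring of pairs that takes any prescribed color on a whole rectangle inside any family of $\aleph_2$ disjoint finite sets. We write $[D]^2$ for the set of two-element subsets of $D$, and $d(\xi,\eta)$ for $d(\{\xi,\eta\})$.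

\begin{theorem}[Shelah \cite{Shelah}]\label{thm:Pr}
There is a function $d\colon[\omega_2]^2\to\omega_2$ such that for every family $\mathcal A$ of $\aleph_2$ pairwise disjoint finite nonempty subsets of $\omega_2$ and every $\chi<\omega_2$ there are $D,D'\in\mathcal A$ with $\max D<\min D'$ and $d(\xi,\eta)=\chi$ for all $\xi\in D$, $\eta\in D'$.
\end{theorem}

This is the principle $\mathrm{Pr}_1(\aleph_2,\aleph_2,\aleph_2,\aleph_0)$. It also follows from a theorem of Rinot \cite{Rinot}: if $\lambda,\kappa$ are regular cardinals, $\lambda>\kappa^+$, and the set $E^\lambda_{\ge\kappa}$ of ordinals below $\lambda$ of cofinality at least $\kappa$ has a nonreflecting stationary subset, then $\mathrm{Pr}_1(\lambda,\lambda,\lambda,\kappa)$ holds; take $\lambda=\omega_2$, $\kappa=\omega$ and the set $E^{\omega_2}_{\omega_1}$ of ordinals of cofinality $\omega_1$.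

If $\mathcal K$ is a nonempty set with $|\mathcal K|\le\aleph_2$, composing $d$ with a surjection $\omega_2\to\mathcal K$ gives a function $\operatorname{col}\colon[\omega_2]^2\to\mathcal K$ that has the property in Theorem~\ref{thm:Pr} for every color $\chi\in\mathcal K$. We call it a \emph{strong coloring} with colors in $\mathcal K$.

A constant color on $D\times D'$ does not distinguish between the points of $D$. To single out points we attach labels. Since $2^{\aleph_1}\ge\aleph_2$, we can fix an injection $\xi\mapsto r_\xi$ from $\omega_2$ into the set $2^{\omega_1}$ of functions $\omega_1\to\{0,1\}$. The cardinal $\aleph_2$ is regular: a subset of $\omega_2$ of size less than $\aleph_2$ is bounded, and if a set of size $\aleph_2$ is divided into at most $\aleph_1$ classes, then one class has size $\aleph_2$. We refer to the second statement as the pigeonhole principle.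

\begin{lemma}\label{lem:thin}
\begin{itemize}
\item[(a)] Let $D_\alpha\subset[\alpha,\omega_2)$ be finite and nonempty for $\alpha<\omega_2$. There is $\Lambda\subseteq\omega_2$ of size $\aleph_2$ with $\max D_\alpha<\min D_{\alpha'}$ for all $\alpha<\alpha'$ in $\Lambda$.
\item[(b)] Let $\mathcal A$ be a family of $\aleph_2$ subsets of $\omega_2$, all of the same finite size $d\ge1$. There are a finite set $Y\subset\omega_1$, pairwise distinct $\lambda_1,\dots,\lambda_d\in2^Y$ and a subfamily $\mathcal A'$ of size $\aleph_2$ such that $r_\xi|_Y=\lambda_j$ whenever $\xi$ is the $j$-th element of a member of $\mathcal A'$.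
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose the elements of $\Lambda$ by recursion of length $\omega_2$, each one larger than $\max D_\alpha$ for all $\alpha$ chosen before; this is possible because fewer than $\aleph_2$ ordinals are bounded in $\omega_2$.

(b) For each $D\in\mathcal A$ the functions $r_\xi$ $(\xi\in D)$ are distinct, so their restrictions to some finite $Y\subset\omega_1$ are distinct. There are $\aleph_1$ possibilities for $Y$ together with the sequence of restrictions, and the pigeonhole principle applies.
\end{proof}

The following model shows the argument for (G4) in its simplest form.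

\begin{example}\label{ex:model}
Let $p$ be a prime and let $\operatorname{col}$ be a strong coloring whose colors are the pairs $(Y,s)$ with $Y\subset\omega_1$ finite and $s\in2^Y$. Let $L$ be the $\mathbb F_p$-vector space with basis $(e_\xi)_{\xi<\omega_2}$, and let $b$ be the bilinear form on $L$ with $b(e_\xi,e_\eta)=1$ if $\xi<\eta$, $\operatorname{col}(\xi,\eta)=(Y,s)$ and $r_\xi|_Y=r_\eta|_Y=s$, and $b(e_\xi,e_\eta)=0$ otherwise. Let $\Gamma=L\times\mathbb F_p$ with $(u,c)(u',c')=(u+u',c+c'+b(u,u'))$. This is a group, $C=0\times\mathbb F_p$ is central, and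
\[
[(u,c),(u',c')]=(0,\ b(u,u')-b(u',u)).
\]
The subgroups $S_\alpha=\operatorname{span}\{e_\xi:\xi\ge\alpha\}\times\mathbb F_p$ are normal and decrease to $C$. \emph{We claim that every Hausdorff group topology on $\Gamma$ in which all $S_\alpha$ are open is discrete.}

Suppose not, and let $V=V^{-1}$ be a neighborhood of $1$ with $V^4\cap C=\{1\}$. For each $\alpha$ pick $1\ne(u_\alpha,c_\alpha)\in V\cap S_\alpha$. Then $u_\alpha\ne0$; let $D_\alpha\subset[\alpha,\omega_2)$ be the set of indices of its nonzero coordinates. By Lemma~\ref{lem:thin} and the pigeonhole principle there are $\aleph_2$ indices $\alpha$ for which the sets $D_\alpha$ lie one above the other, have the same size $d$, carry the same sequence $m_1,\dots,m_d$ of nonzero coefficients, and carry the same distinct labels $\lambda_1,\dots,\lambda_d\in2^Y$. Choose $\alpha<\alpha'$ among them with $\operatorname{col}\equiv(Y,\lambda_1)$ on $D_\alpha\times D_{\alpha'}$. For $\xi\in D_\alpha$ and $\eta\in D_{\alpha'}$ we have $b(e_\eta,e_\xi)=0$, and $b(e_\xi,e_\eta)\ne0$ only if both $\xi$ and $\eta$ have the label $\lambda_1$, that is, only for $\xi=\min D_\alpha$,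 $\eta=\min D_{\alpha'}$. So the commutator of the two chosen elements is $(0,m_1^2)\neq1$, and it lies in $V^4\cap C$, a contradiction.
\end{example}

Without the coloring the claim fails: for $b=0$ the subgroups $\operatorname{span}\{e_\xi:\xi\ge\alpha\}\times0$ define a nondiscrete Hausdorff group topology in which all $S_\alpha$ are open. Without the labels, that is, with $b(e_\xi,e_\eta)=1$ on all of $D_\alpha\times D_{\alpha'}$, the commutator would be $(0,(m_1+\dots+m_d)^2)$, which may be trivial.

The model cannot satisfy (G3): the group $\Gamma/C$ is abelian, so no epimorphism that kills $C$ maps it onto a nonabelian group of the same kind. We need a tower in which $\Gamma_{n+1}/C_{n+1}$ still maps onto $\Gamma_n$, and in which nevertheless every element outside $C_{n+1}$ can be used to produce commutators in $C_{n+1}$. We first build such a tower of finite groups.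

\section{A tower of finite groups}\label{sec:tower}

\begin{lemma}\label{lem:tower}
There are finite groups $P_n$ $(n\ge0)$ of odd order and epimorphisms $\pi_n\colon P_{n+1}\to P_n$ such that for every $n\ge1$, with $P=P_n$ and $E=E_n=\ker\pi_{n-1}$, there are an odd prime $p=p_n$ and a subgroup $C=C_n=\langle a\rangle\le E\cap Z(P)$ of order $p$ with the following properties.
\begin{itemize}
\item[(P1)] $M=E/C$ is an $\mathbb F_p$-vector space and an irreducible $\mathbb F_pP$-module under conjugation, and there is a nondegenerate alternating form $\theta$ on $M$ with $[x,y]=a^{\theta(xC,yC)}$ for $x,y\in E$.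
\item[(P2)] Every normal subgroup $T$ of $P$ with $T\not\le C$ contains $E$.
\item[(P3)] $Z(P/C)=1$.
\item[(P4)] $p\nmid|P/E|$.
\end{itemize}
In particular $C_{n+1}\le\ker\pi_n$.
\end{lemma}

Given $Q=P_{n-1}$, we let $Q$ act on a Heisenberg group $E$ over a faithful irreducible module $M$, and for this $M$ needs a $Q$-invariant alternating form. Suppose that a central element of $Q$ acts on a module over a field $F$ as a scalar $\zeta$ of odd order $r>1$. An invariant $F$-bilinear form then satisfies $\beta(x,y)=\beta(\zeta x,\zeta y)=\zeta^2\beta(x,y)$ and vanishes. A form over $F=\mathbb F_{p^2}$ that is semilinear in one variable is multiplied by $\zeta^{p+1}$ instead, and $\zeta^{p+1}=1$ if $p\equiv-1\pmod{|Q|}$. This explains the choice of $p$ below. The first step of the tower is as follows: for $Q=\mathbb Z/3$ take $p=5$, let $Q$ act on $M=\mathbb F_{25}$ by the cube roots of unity, choose $t\in\mathbb F_{25}$ of order $8$, so that $t^4=-1$, and put $\beta(x,y)=txy^5$. Then $\beta$ is invariant since $\zeta^6=1$, and $\beta(y,x)^5=t^5xy^5=-\beta(x,y)$, so the trace of $\beta$ to $\mathbb F_5$ is alternating.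 Here $|E|=125$ and $|P_1|=375$.

We use the following facts about a finite group $Q$ and a field $F$ whose characteristic does not divide $|Q|$. All $FQ$-modules are semisimple. If $F$ contains $|Q|$ distinct $|Q|$-th roots of unity, then $F$ is a splitting field for $Q$ (Brauer): every irreducible $FQ$-module $V$ is absolutely irreducible, and $\operatorname{End}_{FQ}(V)=F$ by Schur's lemma. Absolutely irreducible modules with the same character are isomorphic.

\begin{proof}[Proof of Lemma~\ref{lem:tower}]
Say that a finite group $Q$ has property (U) if $|Q|$ is odd and $Q$ has a central subgroup $C_Q$ of odd prime order $r$ that is contained in every nontrivial normal subgroup. The group $P_0=\mathbb Z/3$ has (U). Given $Q=P_{n-1}$ with (U), we construct $P=P_n$ with (P1)--(P4) and (U).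

\emph{The module.} By Dirichlet's theorem there is a prime $p>2$ with $p\equiv-1\pmod{|Q|}$; then $p\nmid|Q|$. Let $F=\mathbb F_{p^2}$. Since $|Q|$ divides $p+1$, hence $p^2-1$, the field $F$ is a splitting field for $Q$. The regular module $FQ$ is faithful and semisimple, so $C_Q$ acts nontrivially on some irreducible $FQ$-module $V$. A generator of $C_Q$ acts on $V$ as a scalar $\zeta$ of order $r$. The module $V$ is faithful, since otherwise the kernel of the action would contain $C_Q$ by (U).

\emph{The sesquilinear form.} Let $V^\dagger$ be the $F$-vector space of additive maps $f\colon V\to F$ with $f(\lambda y)=\lambda^pf(y)$, with the action $(gf)(y)=f(g^{-1}y)$. It is the Frobenius twist of the dual module of $V$ and is therefore irreducible. Let $g\in Q$. As $g^{|Q|}=1$, there is a basis $(v_j)$ of $V$ with $gv_j=\lambda_jv_j$ and $\lambda_j^{|Q|}=1$, hence $\lambda_j^{p+1}=1$. The maps $f_j(\sum_ka_kv_k)=a_j^p$ form a basis of $V^\dagger$, and $gf_j=\lambda_j^{-p}f_j=\lambda_jf_j$. So $V$ and $V^\dagger$ have the same character, and there is an isomorphism $\varphi\colon V\to V^\dagger$. The form $\beta(x,y)=\varphi(x)(y)$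 is $Q$-invariant, linear in $x$, semilinear in $y$ with respect to $\lambda\mapsto\lambda^p$, and nondegenerate: if $\beta(x,y)=0$ for all $y$, then $\varphi(x)=0$ and $x=0$. Forms with the first three properties correspond to the elements of $\operatorname{Hom}_{FQ}(V,V^\dagger)$, so by Schur's lemma they are the scalar multiples of $\beta$. The form $\beta^*(x,y)=\beta(y,x)^p$ is one of them, because $\lambda^{p^2}=\lambda$. So $\beta^*=s\beta$ with $s\in F$, and $\beta=\beta^{**}=s^p\beta^*=s^{p+1}\beta$ gives $s^{p+1}=1$. As $p+1$ is even, $(-s^{-1})^{p+1}=1$. In the cyclic group $F^*$ of order $p^2-1$ the $(p-1)$-th powers form the subgroup of order $p+1$, so there is $t\in F^*$ with $t^{p-1}=-s^{-1}$. Then $(t\beta)^*=t^ps\beta=-t\beta$. Replacing $\beta$ by $t\beta$, we may assume $\beta^*=-\beta$.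

\emph{The alternating form.} Let $\operatorname{Tr}(\lambda)=\lambda+\lambda^p$ be the trace of $F$ over $\mathbb F_p$ and put $\theta=\operatorname{Tr}\circ\beta$, an $\mathbb F_p$-bilinear $Q$-invariant form. We have $\theta(y,x)=\operatorname{Tr}(\beta(y,x)^p)=\operatorname{Tr}\beta^*(x,y)=-\theta(x,y)$, so $\theta$ is alternating as $p$ is odd. If $\theta(x,y)=0$ for all $y$, then $\operatorname{Tr}(\lambda^p\beta(x,y))=\theta(x,\lambda y)=0$ for all $\lambda\in F$ and all $y$; since the trace is not identically zero, $\beta(x,y)=0$ for all $y$, and $x=0$.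

\emph{Irreducibility over $\mathbb F_p$.} Let $M$ be $V$ viewed as an $\mathbb F_pQ$-module. The odd prime $r$ divides $p+1$, so it does not divide $p-1$. Hence $\zeta\notin\mathbb F_p$ and $F=\mathbb F_p+\mathbb F_p\zeta$. An $\mathbb F_pQ$-submodule of $M$ is stable under multiplication by $\zeta$, hence is an $FQ$-submodule of $V$. So $M$ is irreducible.

\emph{The group.} Let $E=M\times\mathbb F_p$ with $(u,c)(u',c')=(u+u',c+c'+\frac12\theta(u,u'))$, and let $Q$ act on $E$ by $g(u,c)=(gu,c)$; these are automorphisms because $\theta$ is invariant. Put $P=E\rtimes Q$, $a=(0,1)$, $C=\langle a\rangle$, and let $\pi_{n-1}\colon P\to Q$ be the projection. Then $C$ is central in $P$. For $x=(u,c)$, $y=(u',c')$ we have $xy=a^{\theta(u,u')}yx$, and $E$ acts trivially on $E/C=M$ while $Q$ acts as given. This proves (P1), and (P4) holds because $P/E\cong Q$. Since $Q$ acts faithfully, the kernel of the action of $P$ on $M$ is $E$.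

(P2) Let $T$ be normal in $P$ with $T\not\le C$. If $T\le E$, then $TC/C$ is a nonzero submodule of $M$, so $TC=E$. As $C$ is central, $T\ge[T,T]=[E,E]=C$, and therefore $T=E$. If $T\not\le E$, then $T$ acts nontrivially on $M$, so $[T,E]\not\le C$. Since $[T,E]\le T\cap E$, the first case applies to $T\cap E$ and gives $T\cap E=E$.

(P3) If $gC$ is central in $P/C$, then $g$ acts trivially on $M$, so $g\in E$, and $gC$ is a fixed vector of $P$ in $M$. The fixed vectors form a submodule, which is proper because $Q\ne1$ acts faithfully; so $gC=0$ in $M$.

(U) The order $|P|=|E||Q|$ is odd. A nontrivial normal subgroup of $P$ either lies in $C$, and then equals $C$, or contains $E\ge C$ by (P2).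
\end{proof}

\section{The groups $\Gamma_n$}\label{sec:Gamma}

We now spread the finite group $P_n$ over $\omega_2$ coordinates. The direct sum of copies of $P_n$ is of no use, because elements with disjoint supports commute, whereas the argument of Example~\ref{ex:model} rests on commutators of such elements. Instead we use $P_n$-valued functions on $P_n^{\omega_2}$ under pointwise multiplication: two functions that depend on disjoint sets of coordinates take their values independently, so their commutator is in general not trivial. Commutators of $E_n$-valued functions are $C_n$-valued functions, and a linear functional defined from a coloring, which takes over the role of the form $b$, turns them into elements of $C_n$. Until the verification of (G3) we fix $n\ge1$, write $P,E,C,M,p,a,\theta$ as in Lemma~\ref{lem:tower}, and put $P^\#=P\setminus\{1\}$.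

\subsection{Equivariant functions}
For $x\in P$ and $\xi<\omega_2$ let $x^{[\xi]}\colon P^{\omega_2}\to P$ be the function $y\mapsto y_\xi xy_\xi^{-1}$. For $\Omega\subseteq\omega_2$ let $\Xi(\Omega)$ be the group of functions generated, under pointwise multiplication, by the $x^{[\xi]}$ with $x\in P$ and $\xi\in\Omega$, and let $\Xi=\Xi(\omega_2)$. Each element of $\Xi(\Omega)$ depends only on finitely many coordinates, all in $\Omega$. Let $g\in P$ act on $P^{\omega_2}$ by $(gy)_\xi=gy_\xi$. The generators, and hence all $v\in\Xi$, satisfy
\begin{equation}\label{eq:equiv}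
v(gy)=g\,v(y)\,g^{-1}\qquad(g\in P).
\end{equation}
So the set of values of $v$ is invariant under conjugation, which is what allows us to apply (P2) and (P3). For $c\in C$ the function $c^{[\xi]}$ is the constant $c$, so these constants belong to $\Xi(\Omega)$ whenever $\Omega\ne\emptyset$. Let $\mathcal Z$ be the group of $C$-valued elements of $\Xi$; it is central in $\Xi$.

\subsection{M\"obius components}
In Example~\ref{ex:model} an element was a linear combination of basis vectors, and we isolated one coefficient. A function of several variables in $P$ has instead one component for each finite set of variables. Let $\Omega$ be a set, $R$ an abelian group and $F\colon P^\Omega\to R$ a function. For a finite set $\Delta\subseteq\Omega$ and $q\in(P^\#)^\Delta$ put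
\[
F_\Delta(q)=\sum_{\Delta'\subseteq\Delta}(-1)^{|\Delta\setminus\Delta'|}F(q^{\Delta'}),
\]
where $q^{\Delta'}\in P^\Omega$ equals $q$ on $\Delta'$ and $1$ elsewhere. Let $\mathbf 1$ be the constant point $1$. Thus $F_\emptyset=F(\mathbf 1)$, and for a function of two variables $F_{\{1\}}(q_1)=F(q_1,1)-F(1,1)$ and $F_{\{1,2\}}(q_1,q_2)=F(q_1,q_2)-F(q_1,1)-F(1,q_2)+F(1,1)$.

\begin{lemma}\label{lem:mobius}
\begin{itemize}
\item[(a)] If $F$ does not depend on some coordinate $\xi\in\Delta$, then $F_\Delta=0$.
\item[(b)] If $\Sigma=\{\xi:y_\xi\ne1\}$ is finite, then $F(y)=\sum_{\Delta\subseteq\Sigma}F_\Delta(y|_\Delta)$.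
\item[(c)] Let $D,D'\subseteq\Omega$ be disjoint, let $F\colon P^D\to M$ and $F'\colon P^{D'}\to M$ be functions, and let $h(y)=\theta\big(F(y|_D),F'(y|_{D'})\big)$. For finite $\Delta\subseteq D\cup D'$ and $q\in(P^\#)^\Delta$,
\[
h_\Delta(q)=\theta\big(F_{\Delta\cap D}(q|_{\Delta\cap D}),\,F'_{\Delta\cap D'}(q|_{\Delta\cap D'})\big).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) The terms for $\Delta'\not\ni\xi$ and for $\Delta'\cup\{\xi\}$ cancel.

(b) In the sum on the right, write $y^{\Delta'}$ for the point equal to $y$ on $\Delta'$ and $1$ elsewhere. The coefficient of $F(y^{\Delta'})$ is $\sum_{\Delta'\subseteq\Delta\subseteq\Sigma}(-1)^{|\Delta\setminus\Delta'|}$, which is $1$ for $\Delta'=\Sigma$ and $0$ otherwise; and $y^\Sigma=y$.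

(c) The subsets of $\Delta$ are the unions $\Delta_1\cup\Delta_2$ with $\Delta_1\subseteq\Delta\cap D$, $\Delta_2\subseteq\Delta\cap D'$. The sign of $\Delta_1\cup\Delta_2$ is the product of the signs of $\Delta_1$ and $\Delta_2$, the restriction of $q^{\Delta_1\cup\Delta_2}$ to $D$ depends only on $\Delta_1$, and its restriction to $D'$ only on $\Delta_2$. Bilinearity of $\theta$ gives the formula.
\end{proof}

\subsection{The functionals}
A \emph{code} is a tuple $\chi=(i,Y,N,m,\mathbf s,\mathbf q,t)$ with $i<\omega$, $Y\subset\omega_1$ finite, $1\le m<N<\omega$, $\mathbf s=(s_1,\dots,s_N)\in(2^Y)^N$, $\mathbf q=(q_1,\dots,q_N)\in(P^\#)^N$ and $t<\omega$. There are $\aleph_1$ codes. Fix a strong coloring $\operatorname{col}$ whose colors are the codes. For $i<\omega$ let $\mathcal F_i$ be the family of all finite sets $\Delta=\{\xi_1<\dots<\xi_{N'}\}\subset\omega_2$ with $N'\ge2$ such that the code $\chi=\operatorname{col}(\xi_1,\xi_{N'})=(i',Y,N,m,\mathbf s,\mathbf q,t)$ satisfies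
\begin{itemize}
\item[(F1)] $i'=i$ and $N=N'$;
\item[(F2)] $r_{\xi_j}|_Y=s_j$ for all $j\le N$;
\item[(F3)] for all $1\le j<j'\le N$: $\operatorname{col}(\xi_j,\xi_{j'})=\chi$ if and only if $j\le m<j'$.
\end{itemize}
For such $\Delta$ let $q_\Delta\in(P^\#)^\Delta$ be the map $\xi_j\mapsto q_j$. A code is an instruction for finding one set $\Delta$ inside a union $D\cup D'$ with $\max D<\min D'$: the set has $N$ points, the first $m$ of them lie in $D$, the labels $\mathbf s$ say which points they are, and $\mathbf q$ is the argument at which a component is to be evaluated. The entry $i$ ensures that the families $\mathcal F_i$ are pairwise disjoint, so that contributions from different blocks cannot cancel. The free entry $t$ lets us choose a code that does not occur as a color inside $D$ or inside $D'$, so that (F3) locates the cut between $D$ and $D'$.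

Let $\mathcal L$ be the $\mathbb F_p$-vector space of functions $h\colon P^{\omega_2}\to\mathbb F_p$ that depend on finitely many coordinates, and define
\[
\mu_i(h)=h(\mathbf 1)+\sum_{\Delta\in\mathcal F_i}h_\Delta(q_\Delta)\qquad(h\in\mathcal L).
\]
If $h$ depends only on the coordinates in a finite set $\Omega$, then by Lemma~\ref{lem:mobius}(a) only the sets $\Delta\subseteq\Omega$ contribute. So the sum is finite and $\mu_i$ is a linear functional on $\mathcal L$. For a constant function $h=u$ all components with $\Delta\neq\emptyset$ vanish, so $\mu_i(u)=u$; this is the purpose of the term $h(\mathbf 1)$.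

\subsection{The groups and properties (G1)--(G3)}
Every element of $\mathcal Z$ has the form $a^h$ with $h\in\mathcal L$. Define
\[
\mu\colon\bigoplus_{i<\omega}\mathcal Z\to C,\qquad \mu\big((a^{h_i})_i\big)=a^{\sum_i\mu_i(h_i)}.
\]
This is a homomorphism, and it sends a constant $c\in C$ placed in any one summand to $c$. Let $R=\ker\mu$, a central subgroup of $\bigoplus_{i<\omega}\Xi$, and put
\[
\Gamma_n=\Big(\bigoplus_{i<\omega}\Xi\Big)\Big/R .
\]
The image of $\bigoplus_i\mathcal Z$ in $\Gamma_n$ is central, and $\mu$ identifies it with $C$; this is the subgroup $C_n$ of Proposition~\ref{prop:Gamma}. Let $\Gamma_{n,i}$ be the image of the $i$-th summand, and let $S^n_{k,\alpha}$ be the image of $\bigoplus_{i\ge k}\Xi([\alpha,\omega_2))$.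

\emph{Proof of \textup{(G1)}.} The blocks generate $\Gamma_n$ and commute because the summands do, and $\Gamma_{n,i}$ contains $C_n$ as the image of the constants in the $i$-th summand. Let $\prod_i\gamma_i=1$, and represent $\gamma_i$ by $v_i$ in the $i$-th summand, with $v_i=1$ if $\gamma_i=1$. Then $(v_i)_i\in R$, so each $v_i$ lies in $\mathcal Z$ and each $\gamma_i$ lies in $C_n$.

\emph{Proof of \textup{(G2)}.} The monotonicity and the upper inclusion hold by definition, and $C_n\le S^n_{k,\alpha}$ because the constants from $C$ lie in $\Xi([\alpha,\omega_2))$.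

\emph{Proof of \textup{(G3)}.} We restore the index $n$. Let $\pi\colon P_{n+1}^{\omega_2}\to P_n^{\omega_2}$ be the surjection that applies $\pi_n$ in each coordinate. From $\pi_n(y_\xi xy_\xi^{-1})=\pi_n(y_\xi)\pi_n(x)\pi_n(y_\xi)^{-1}$ we get $\pi_n\circ x^{[\xi]}=\pi_n(x)^{[\xi]}\circ\pi$. Hence for every $v\in\Xi_{n+1}$ there is $\bar v\in\Xi_n$ with $\pi_n\circ v=\bar v\circ\pi$, and $\bar v$ is unique because $\pi$ is onto. The map $v\mapsto\bar v$ is a homomorphism, it maps $\Xi_{n+1}(\Omega)$ onto $\Xi_n(\Omega)$ since $\pi_n$ is onto, and it kills $\mathcal Z_{n+1}$ since $C_{n+1}\le\ker\pi_n$. The composite $\bigoplus_i\Xi_{n+1}\to\bigoplus_i\Xi_n\to\Gamma_n$ therefore kills $\bigoplus_i\mathcal Z_{n+1}\supseteq R_{n+1}$ and induces an epimorphism $\psi_n\colon\Gamma_{n+1}\to\Gamma_n$ with $\psi_n(C_{n+1})=1$ and $\psi_n(S^{n+1}_{k,\alpha})=S^n_{k,\alpha}$. No compatibility between the colorings used for different $n$ is needed.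

\section{The discrete topology is the only Hausdorff refinement}\label{sec:K}

We prove (G4), which completes the proof of Proposition~\ref{prop:Gamma} and of Theorem~\ref{thm:A}. Fix $n\geq1$ and drop it. Let $\rho$ be a Hausdorff group topology on $\Gamma$ in which all $S_{k,\alpha}$ are open, and suppose that $\rho$ is not discrete; only the openness of the subgroups $S_{0,\alpha}$ will be used. Put $e=|P/E|$ and $\ell=|P|$. Since $C$ is finite and $\rho$ is Hausdorff, there is a $\rho$-neighborhood $V=V^{-1}$ of $1$ with
\[
V^{8\ell e}\cap C=\{1\}.
\]
The proof follows Example~\ref{ex:model}, with one additional step: the elements found in $V$ are represented by $P$-valued functions, and they have to be replaced by words of bounded length that are represented by $E$-valued functions.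

\medskip
\noindent\textbf{Step 1: a uniform family of elements of $V$.}
For $\alpha<\omega_2$ the set $V\cap S_{0,\alpha}$ is a $\rho$-neighborhood of $1$, so it contains some $\gamma_\alpha\ne1$, and $\gamma_\alpha\notin C$ because $V\cap C=\{1\}$. Represent $\gamma_\alpha$ by $(v_{\alpha,i})_i\in\bigoplus_i\Xi([\alpha,\omega_2))$. Some $v_{\alpha,i}$ is not $C$-valued. Let $D_\alpha\subset[\alpha,\omega_2)$ be a finite nonempty set such that all $v_{\alpha,i}$ depend only on the coordinates in $D_\alpha$. By Lemma~\ref{lem:thin}(a) there is $\Lambda\subseteq\omega_2$ of size $\aleph_2$ with $\max D_\alpha<\min D_{\alpha'}$ for $\alpha<\alpha'$ in $\Lambda$. We always identify $P^D$, for a finite set $D$ of ordinals, with $P^{|D|}$ by the increasing enumeration of $D$. The size of $D_\alpha$, the finite set of blocks $i$ with $v_{\alpha,i}\neq1$ and the resulting functions $P^{|D_\alpha|}\to P$ range over a countable set. By the pigeonhole principle we can shrink $\Lambda$, keeping size $\aleph_2$, and find $d\ge1$, a finite set $\mathcal B\subset\omega$ and functions $u_i\colon P^d\to P$ $(i\in\mathcal B)$ such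 that for all $\alpha\in\Lambda$
\[
|D_\alpha|=d,\qquad v_{\alpha,i}=1\ \ (i\notin\mathcal B),\qquad v_{\alpha,i}(y)=u_i(y|_{D_\alpha})\ \ (i\in\mathcal B).
\]
By \eqref{eq:equiv}, $u_i(gz)=gu_i(z)g^{-1}$ for $g\in P$, $z\in P^d$. Fix $i_0\in\mathcal B$ such that the conjugation-invariant set $X=u_{i_0}(P^d)$ is not contained in $C$.

\medskip
\noindent\textbf{Step 2: moving into $E$.}
Let $X_1=\{xx'^{-1}:x,x'\in X\}$ and $T=\langle X_1\rangle$, a normal subgroup of $P$. Suppose $T\le C$ and let $x\in X$. Then $X\subseteq Cx$, so $gxg^{-1}\in Cx$ for all $g\in P$, and $xC\in Z(P/C)=1$ by (P3). This gives $X\subseteq C$, a contradiction. So $T\not\le C$, and $T\ge E$ by (P2). The set $X_1$ is symmetric and contains $1$, so the chain $X_1\subseteq X_1^2\subseteq\cdots$ increases strictly until it reaches $T$, and $X_1^\ell=T$. Fix $b\in E\setminus C$. With the word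
\[
w(z_1,\dots,z_{2\ell})=\prod_{j=1}^{\ell}z_{2j-1}z_{2j}^{-1}
\]
we conclude that $b$ is a value of $w$ at arguments from $X$. The word $w^e$ has length $2\ell e$, and all its values on $P$ lie in $E$, because $P/E$ has order $e$.

Since $\Lambda$ is unbounded in $\omega_2$, a recursion gives tuples $\alpha^\beta_1<\dots<\alpha^\beta_{2\ell}$ in $\Lambda$, for $\beta<\omega_2$, with $\alpha^\beta_{2\ell}<\alpha^{\beta'}_1$ for $\beta<\beta'$. Put
\[
\delta_\beta=w(\gamma_{\alpha^\beta_1},\dots,\gamma_{\alpha^\beta_{2\ell}})^e\in V^{2\ell e},\qquad D'_\beta=D_{\alpha^\beta_1}\cup\dots\cup D_{\alpha^\beta_{2\ell}}.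
\]
The set $D'_\beta$ has $d'=2\ell d$ elements, its increasing enumeration is the concatenation of those of its parts, and $\max D'_\beta<\min D'_{\beta'}$ for $\beta<\beta'$. In a block $i\notin\mathcal B$ the element $\delta_\beta$ is represented by $1$. In a block $i\in\mathcal B$ it is represented by the $E$-valued function $w(v_{\alpha^\beta_1,i},\dots,v_{\alpha^\beta_{2\ell},i})^e$, whose value at $y$ is, modulo $C$, equal to $F_i(y|_{D'_\beta})$, where
\[
F_i\colon P^{d'}=(P^d)^{2\ell}\to M,\qquad F_i(z_1,\dots,z_{2\ell})=w\big(u_i(z_1),\dots,u_i(z_{2\ell})\big)^eC .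
\]
The function $F_i$ does not depend on $\beta$. We claim that
\begin{align}
&F_i(\mathbf 1)=0\quad\text{for all }i\in\mathcal B,\label{eq:zero}\\
&\text{the values of }F_{i_0}\text{ span }M.\label{eq:span}
\end{align}
The first claim holds because $w=1$ when all arguments are equal; this is the reason for working with quotients $xx'^{-1}$. For the second, the arguments $u_{i_0}(z_1),\dots,u_{i_0}(z_{2\ell})$ range independently over $X$, so $F_{i_0}$ takes the value $b^eC=e\cdot bC$, which is nonzero by (P4). Moreover $F_{i_0}(gz)=g\cdot F_{i_0}(z)$ for $g\in P$, so the span of the values is a nonzero submodule of $M$, and $M$ is irreducible by (P1).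

\medskip
\noindent\textbf{Step 3: the commutator identity.}
Let $\beta<\beta'$. By (P1), the commutator $[\delta_\beta,\delta_{\beta'}]$ is represented in block $i\in\mathcal B$ by the $C$-valued function $a^{h_i}\in\mathcal Z$ with
\[
h_i(y)=\theta\big(F_i(y|_{D'_\beta}),\,F_i(y|_{D'_{\beta'}})\big),
\]
and by $1$ in the other blocks. So it is the element $a^{\sum_{i\in\mathcal B}\mu_i(h_i)}$ of $C$. It also lies in $V^{8\ell e}$, and therefore
\begin{equation}\label{eq:vanish}
\sum_{i\in\mathcal B}\mu_i(h_i)=0\qquad\text{for all }\beta<\beta'<\omega_2.
\end{equation}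

\medskip
\noindent\textbf{Step 4: choosing the code.}
We look for a pair $\beta<\beta'$ for which exactly one term of \eqref{eq:vanish} is nonzero. By Lemma~\ref{lem:thin}(b) there are a finite $Y\subset\omega_1$, distinct $\lambda_1,\dots,\lambda_{d'}\in2^Y$ and a set $\Lambda'$ of $\aleph_2$ indices $\beta$ such that the $j$-th element $\xi$ of $D'_\beta$ satisfies $r_\xi|_Y=\lambda_j$ for all $\beta\in\Lambda'$. By \eqref{eq:zero}, $(F_{i_0})_\emptyset=0$, so by Lemma~\ref{lem:mobius}(b) and \eqref{eq:span} the values of the components $(F_{i_0})_J$ with $\emptyset\neq J\subseteq\{1,\dots,d'\}$ span $M$. Since $\theta$ is nondegenerate and $M\neq0$, it does not vanish on all pairs from this spanning set: there are nonempty sets $J_1,J_2\subseteq\{1,\dots,d'\}$ and $q'\in(P^\#)^{J_1}$, $q''\in(P^\#)^{J_2}$ with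
\begin{equation}\label{eq:nonzero}
\theta\big((F_{i_0})_{J_1}(q'),\,(F_{i_0})_{J_2}(q'')\big)\ne0 .
\end{equation}
Let $m=|J_1|$ and $N=|J_1|+|J_2|$. Let $\mathbf s$ be the sequence $(\lambda_j)_{j\in J_1}$ followed by $(\lambda_j)_{j\in J_2}$, and let $\mathbf q$ be $q'$ followed by $q''$, all enumerated in increasing order of the indices. Put $\chi_t=(i_0,Y,N,m,\mathbf s,\mathbf q,t)$ for $t<\omega$. For each $\beta$ only finitely many colors occur on $[D'_\beta]^2$, so some $\chi_t$ does not occur there. By the pigeonhole principle we shrink $\Lambda'$, keeping size $\aleph_2$, so that one code $\chi=\chi_t$ occurs on no $[D'_\beta]^2$ with $\beta\in\Lambda'$. Since $\operatorname{col}$ is a strong coloring, there are $\beta<\beta'$ in $\Lambda'$ such that, with $D=D'_\beta$ and $D'=D'_{\beta'}$, the coloring is constant with value $\chi$ on $D\times D'$. Thus for $\xi<\eta$ in $D\cup D'$,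
\begin{equation}\label{eq:cross}
\operatorname{col}(\xi,\eta)=\chi\iff\xi\in D\text{ and }\eta\in D'.
\end{equation}

\medskip
\noindent\textbf{Step 5: evaluating the functionals.}
Fix this pair $\beta<\beta'$ and let $i\in\mathcal B$. By \eqref{eq:zero}, $h_i(\mathbf 1)=0$. The function $h_i$ depends only on the coordinates in $D\cup D'$, so only sets $\Delta\in\mathcal F_i$ with $\Delta\subseteq D\cup D'$ can contribute to $\mu_i(h_i)$. By Lemma~\ref{lem:mobius}(c), for $\Delta\subseteq D\cup D'$ the component $(h_i)_\Delta$ is the $\theta$-pairing of the components of $F_i$ at the sets of positions that $\Delta\cap D$ and $\Delta\cap D'$ occupy in $D$ and $D'$. If one of these sets is empty, the pairing vanishes, since $(F_i)_\emptyset=F_i(\mathbf 1)=0$.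

So let $\Delta=\{\xi_1<\dots<\xi_{N'}\}\subseteq D\cup D'$ meet both $D$ and $D'$, and let $m'=|\Delta\cap D|$, so that $1\le m'<N'$. We determine when $\Delta\in\mathcal F_i$. By \eqref{eq:cross}, $\operatorname{col}(\xi_1,\xi_{N'})=\chi$, so (F1) says that $i=i_0$ and $N'=N$. Assume this. By \eqref{eq:cross} again, for $j<j'$ we have $\operatorname{col}(\xi_j,\xi_{j'})=\chi$ if and only if $j\le m'<j'$. Hence (F3) holds if $m'=m$. If $m'\ne m$, then (F3) fails, because for $j=\min(m,m')$ and $j'=j+1$ exactly one of the conditions $j\le m'<j'$ and $j\le m<j'$ holds. Assume $m'=m$. Then $\xi_1,\dots,\xi_m\in D$ and $\xi_{m+1},\dots,\xi_N\in D'$. Since the labels $\lambda_1,\dots,\lambda_{d'}$ are distinct, (F2) says that $\Delta\cap D$ occupies the positions $J_1$ in $D$ and $\Delta\cap D'$ occupies the positions $J_2$ in $D'$.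

Consequently $\mu_i(h_i)=0$ for $i\ne i_0$, and at most one set contributes to $\mu_{i_0}(h_{i_0})$: the set $\Delta^*$ with positions $J_1$ in $D$ and $J_2$ in $D'$, which does belong to $\mathcal F_{i_0}$. The point $q_{\Delta^*}$ restricts to $q'$ on $\Delta^*\cap D$ and to $q''$ on $\Delta^*\cap D'$, so the contribution of $\Delta^*$ is the number in \eqref{eq:nonzero}. Thus $\sum_{i\in\mathcal B}\mu_i(h_i)\ne0$, which contradicts \eqref{eq:vanish}. Hence $\rho$ is discrete, and (G4) is proved. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{PS}
Dekui Peng, Menachem Shlossberg,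
\emph{Minimality of the inner automorphism group},
arXiv:2309.17065 (2023).

\bibitem{Rinot}
A. Rinot,
\emph{Complicated colorings},
Math. Res. Lett. 21 (2014).

\bibitem{Shelah}
S. Shelah,
\emph{Colouring and non-productivity of $\aleph_2$-c.c.},
Ann. Pure Appl. Logic 84 (1997).

\end{thebibliography}
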